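\title{Order, exponent and number of generators of a finite group: a bound without the classification}

\begin{abstract}
For a finite group $G$ let $d(G)$ be the minimal number of generators and let $\mathcal{E}(G)=|G|/\exp(G)$. We prove, without the Classification of the Finite Simple Groups, that $d(G)$ is bounded by an explicit function of $\mathcal{E}(G)$. More precisely, if $2^v$ is the $2$-part of $\mathcal{E}(G)$ and all Sylow subgroups of $G$ have rank at most $\rho\ge1$, then $d(G)\le(\rho+1)(2v+1)2^{(v+1)^3}$. The proof reduces to simple groups, generates a simple group by a Sylow $2$-normalizer and boundedly many centralizers of involutions, and controls these centralizers by a double induction whose inner part is terminated by a transfer argument.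
\end{abstract}

\section{Introduction}

All groups in this paper are finite. For a group $G$, let $d(G)$ be the minimal number of generators of $G$, let $\exp(G)$ be its exponent, that is, the smallest natural number $n$ with $x^n=1$ for all $x\in G$, and put
\[
\mathcal{E}(G)=\frac{|G|}{\exp(G)}.
\]
If $P$ is a $p$-group, then $\mathcal{E}(P)$ is the index in $P$ of a cyclic subgroup of largest order, and in general $\mathcal{E}(G)$ is the product of these indices over one Sylow subgroup for each prime (Lemma~\ref{lem:E}). So $\mathcal{E}(G)$ is a positive integer that measures how far the Sylow subgroups of $G$ are from being cyclic, and it is natural to ask whether a group with small $\mathcal{E}(G)$ needs only few generators.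

For a $p$-group the answer is $d(P)\le 1+\log_p\mathcal{E}(P)$ (Lemma~\ref{lem:pgroup}), with equality for the elementary abelian group of order $p^k$, where $\mathcal{E}=p^{k-1}$ and $d=k$. Gluing the Sylow subgroups together can cost a further generator: the symmetric group $S_3$ has order and exponent $6$, so $\mathcal{E}(S_3)=1$, but $d(S_3)=2$. One is led to guess that $d(G)\le 2+\log_p\mathcal{E}(G)$, and this is known to be true: for every finite group $G$,
\begin{equation}\label{eq:sharp}
p^{\,d(G)-2}\le\mathcal{E}(G),\qquad p\text{ the smallest prime dividing }|G|.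
\end{equation}
The known proof uses the Guralnick--Lucchini theorem, which says that $G$ can be generated by $d+1$ elements if each of its Sylow subgroups can be generated by $d$ elements, and that theorem depends on the Classification of the Finite Simple Groups (CFSG). This suggests the following problem from \cite{Sabatini}.

\medskip\noindent
\textbf{Problem.} \emph{Prove, without using CFSG or results whose proofs depend on it, that there is a function $f\colon\mathbb{N}\to\mathbb{N}$ such that $d(G)\le f(\mathcal{E}(G))$ for every finite group $G$.}
\medskip

The difficulty lies with the simple groups, and it cannot be avoided by bounding their orders. For a prime $p\ge5$, the simple group $PSL(2,p)$ has order $p(p^2-1)/2$ and contains cyclic subgroups of the pairwise coprime orders $p$, $(p-1)/2$ and $(p+1)/2$: the images of the unitriangular matrices, of the diagonal matrices, and of the elements of norm $1$ in $\mathbb{F}_{p^2}$ acting on $\mathbb{F}_{p^2}\cong\mathbb{F}_p^2$ by multiplication. Hence $\mathcal{E}(PSL(2,p))\le2$ for all these $p$. One has to bound the number of generators of a simple group of unbounded order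 without a list of simple groups to inspect. We solve the problem as follows.

\begin{theorem}\label{thm:main}
If $G$ is a finite group and $\mathcal{E}(G)=n$, then
\[
d(G)\le f(n):=\Big\lfloor (2+\log_2 n)(1+2\log_2 n)\,2^{(1+\log_2 n)^3}\Big\rfloor .
\]
\end{theorem}

This follows from a statement that separates the prime $2$ from the odd primes. The \emph{rank} of a $p$-group $P$ is $\operatorname{rk}(P)=\max\{d(A):A\le P\}$, and for any group $G$ we put
\[
v(G)=\log_2\mathcal{E}(S),\qquad S\text{ a Sylow $2$-subgroup of }G,
\]
so that $2^{v(G)}$ is the $2$-part of $\mathcal{E}(G)$.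

\begin{theorem}\label{thm:rank}
Let $G$ be a finite group, let $v=v(G)$, and suppose that all Sylow subgroups of $G$ have rank at most $\rho$, where $\rho\ge1$. Then
\[
d(G)\le(\rho+1)(2v+1)2^{(v+1)^3},
\]
and the same bound holds for $d(H)$ for every $H\le G$. In particular, if $\rho\ge1$ is the maximum of the ranks of the Sylow subgroups of $G$, then
\[
\rho\le\max_{H\le G}d(H)\le(\rho+1)(2v+1)2^{(v+1)^3}.
\]
\end{theorem}

Thus only the $2$-part of $\mathcal{E}(G)$ and the Sylow ranks matter, and for fixed $v$ the bound is linear in $\rho$, which the last display shows to be the correct order. When $v=0$ we recover \eqref{eq:sharp} itself.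

\begin{theorem}\label{thm:odd}
Let $G\ne1$ be a finite group whose Sylow $2$-subgroups are cyclic or trivial; equivalently, let $\mathcal{E}(G)$ be odd. Then $p^{\,d(G)-2}\le\mathcal{E}(G)$, where $p$ is the smallest prime dividing $|G|$.
\end{theorem}

None of the three proofs uses CFSG; the results that we quote are listed in Section~\ref{sec:tools}. In the proof of Theorem~\ref{thm:rank} the rank $\rho$ serves only to bound the number of generators of solvable sections. The invariant $v$ bounds four different things: the number of nonabelian composition factors (Section~\ref{sec:reduction}), the number of conjugacy classes of involutions in a Sylow $2$-subgroup and the order of an exceptional simple group (Section~\ref{sec:generation}), and the order of a certain center (Section~\ref{sec:centers}). Section~\ref{sec:example} shows the argument on the group $SL(3,11)$, and Section~\ref{sec:induction} assembles it.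

\section{Conventions and tools}\label{sec:tools}

We write $x^g=g^{-1}xg$ and $H^g=g^{-1}Hg$. The trivial group counts as cyclic. An \emph{involution} is an element of order $2$, and a \emph{section} of $G$ is a quotient of a subgroup of $G$. A group is \emph{perfect} if it equals its derived subgroup; every homomorphism from a perfect group to an abelian group is trivial. The last term $G^\infty$ of the derived series of $G$ is a perfect characteristic subgroup with $G/G^\infty$ solvable. The \emph{solvable radical} of $G$ is its largest solvable normal subgroup; it is characteristic, and $G$ modulo its solvable radical has no nontrivial solvable normal subgroup. A minimal normal subgroup, and hence every factor of a chief series, is a direct product of isomorphic simple groups. A group $Y$ is \emph{quasisimple} if it is perfect and $Y/Z(Y)$ is nonabelian simple.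

For $N\trianglelefteq G$ we have $d(G/N)\le d(G)\le d(N)+d(G/N)$. Also $d(G)\le\log_2|G|$, because adjoining to a subgroup an element outside it at least doubles the order. For a $p$-group $A$ with Frattini subgroup $\Phi(A)$, the quotient $A/\Phi(A)$ is elementary abelian of order $p^{d(A)}$.

A subgroup $H$ of $G$ is \emph{strongly embedded} if $H$ is proper, $|H|$ is even, and $|H\cap H^g|$ is odd for all $g\in G\setminus H$. The \emph{generalized quaternion} groups are $\langle x,y : x^{2m}=1,\ y^2=x^m,\ x^y=x^{-1}\rangle$ with $m\ge2$ a power of $2$; the case $m=2$ is $Q_8$. We use the following theorems, none of which depends on CFSG.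

\begin{itemize}
\item[(FT)] (Feit--Thompson \cite{FT}) Groups of odd order are solvable.
\item[(Bu)] (From Burnside's transfer theorem) A group with cyclic Sylow $2$-subgroups has a normal $2$-complement, that is, a normal subgroup of odd order whose index is a power of $2$.
\item[(Ko)] (Kov\'acs \cite{Kovacs}) If every Sylow subgroup of a solvable group $G$ can be generated by $d$ elements, then $d(G)\le d+1$.
\item[(BS)] (Brauer--Suzuki \cite{BS}, and Brauer \cite{Brauer} for $Q_8$) A group with generalized quaternion Sylow $2$-subgroups is not simple.
\item[(Be)] (Bender \cite{Bender}) If $G$ has a strongly embedded subgroup, then either the Sylow $2$-subgroups of $G$ are cyclic or generalized quaternion, or $G$ has a normal series $1\le M<L\le G$ with $M$ and $G/L$ of odd order and $L/M\cong PSL(2,q)$, $Sz(q)$ or $PSU(3,q)$, where $q>2$ is a power of $2$.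
\end{itemize}

\section{The invariant $\mathcal{E}$ and the reduction to simple groups}\label{sec:reduction}

An inductive proof needs an invariant that does not grow on passing to sections. The following lemma shows that $\mathcal{E}$ and $v$ behave in this way, and that $v$ detects every nonabelian composition factor.

\begin{lemma}\label{lem:E}
Let $G$ be a group.
\begin{itemize}
\item[(a)] $\mathcal{E}(G)=\prod_p\mathcal{E}(P_p)$, where $P_p$ is a Sylow $p$-subgroup of $G$. Moreover, $v(G)=0$ if and only if the Sylow $2$-subgroups of $G$ are cyclic.
\item[(b)] If $H\le G$, then $\mathcal{E}(H)$ divides $\mathcal{E}(G)$, so $v(H)\le v(G)$.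
\item[(c)] If $N\trianglelefteq G$, then $\mathcal{E}(N)\mathcal{E}(G/N)$ divides $\mathcal{E}(G)$, so $v(N)+v(G/N)\le v(G)$.
\item[(d)] If $A$ and $B$ have even order, then $v(A\times B)\ge v(A)+v(B)+1$.
\item[(e)] If $G$ is nonabelian simple, then its Sylow $2$-subgroups are not cyclic, so $v(G)\ge1$.
\item[(f)] Every section $K$ of $G$ has $v(K)\le v(G)$, and $\sum_S v(S)\le v(G)$, where $S$ runs over the factors of a composition series of $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The exponent is the least common multiple of the orders of the elements, so its $p$-part is the largest order of a $p$-element of $G$, which is $\exp(P_p)$ by Sylow's theorem. A $p$-group $P$ has $\mathcal{E}(P)=1$ exactly when it has an element of order $|P|$.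

(b) Every Sylow $p$-subgroup of $H$ lies in one of $G$, so by (a) it suffices to treat $p$-groups $Q\le P$. Let $C\le P$ be cyclic of order $\exp(P)$. The set $CQ\subseteq P$ has $|C||Q|/|C\cap Q|$ elements, and $C\cap Q$ is a cyclic subgroup of $Q$. Hence $\mathcal{E}(P)=|P|/|C|\ge|Q|/|C\cap Q|\ge\mathcal{E}(Q)$, and both sides are powers of $p$.

(c) For $x\in G$ we have $x^{\exp(G/N)}\in N$, so $\exp(G)$ divides $\exp(N)\exp(G/N)$. Now use $|G|=|N|\,|G/N|$.

(d) Let $a$ and $b$ be the $2$-parts of $\exp(A)$ and $\exp(B)$; both are at least $2$. The $2$-part of $\exp(A\times B)$ is $\max(a,b)=ab/\min(a,b)\le ab/2$, while the $2$-parts of the orders multiply.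

(e) The order of $G$ is even by (FT). If the Sylow $2$-subgroups were cyclic, the normal $2$-complement given by (Bu) would be a proper normal subgroup, hence trivial, and $G$ would be a cyclic $2$-group.

(f) The first claim follows from (b) and (c). For a composition series $1=G_0\triangleleft\dots\triangleleft G_m=G$, part (c) gives $v(G_i)\ge v(G_{i-1})+v(G_i/G_{i-1})$ for each $i$; add these inequalities.
\end{proof}

\begin{lemma}\label{lem:pgroup}
If $P$ is a $p$-group, then $\operatorname{rk}(P)\le1+\log_p\mathcal{E}(P)$.
\end{lemma}

\begin{proof}
Let $A\le P$ and let $C\le A$ be cyclic of order $\exp(A)$. The image of $C$ in the elementary abelian group $A/\Phi(A)$ has order at most $p$, so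
\[
p^{\,d(A)-1}\le|A:C\Phi(A)|\le|A:C|=\mathcal{E}(A)\le\mathcal{E}(P).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
The equivalence of the two hypotheses is Lemma~\ref{lem:E}(a). By (Bu), $G$ has a normal subgroup of odd order with cyclic quotient, so $G$ is solvable by (FT). Let $q$ run over the primes dividing $|G|$, with Sylow subgroups $P_q$. Then $q\ge p$ and $\mathcal{E}(P_q)\le\mathcal{E}(G)$, so (Ko) and Lemma~\ref{lem:pgroup} give
\[
d(G)\le1+\max_q d(P_q)\le2+\max_q\log_q\mathcal{E}(P_q)\le2+\log_p\mathcal{E}(G).\qedhere
\]
\end{proof}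

For the rest of the paper fix an integer $\rho\ge1$, put $c=\rho+1\ge2$, and let $\mathcal{C}$ be the class of groups all of whose Sylow subgroups have rank at most $\rho$. The class $\mathcal{C}$ is closed under taking sections: a $p$-subgroup of $H/N$, where $N\trianglelefteq H\le G$, is the image of a $p$-subgroup of $G$. By (Ko),
\begin{equation}\label{eq:solvable}
d(K)\le c\quad\text{for every solvable section $K$ of a group in }\mathcal{C}.
\end{equation}
This is why we assume a bound on ranks and not only on the numbers $d(P)$: we shall apply (Ko) inside subgroups, and a subgroup of a $p$-group may need more generators than the group itself (the wreath product $C_2\wr C_4$ is generated by two elements and contains $C_2^4$).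

\begin{lemma}\label{lem:assembly}
Let $G\in\mathcal{C}$ with $v(G)\le v$, and suppose that $d(S)\le s$ for every nonabelian composition factor $S$ of $G$. Then $d(G)\le(v+1)c+vs$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:E}(e) and (f), the number $r$ of nonabelian composition factors is at most $v$. Take a chief series of $G$ and merge each run of consecutive abelian factors into one solvable factor. The nonabelian chief factors are direct products of nonabelian composition factors, $r$ of them in all, so together they need at most $rs$ generators. There are at most $r$ nonabelian chief factors, so at most $r+1$ solvable factors lie around them, and each of these needs at most $c$ generators by \eqref{eq:solvable}. Adding along the series gives $d(G)\le(r+1)c+rs$.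
\end{proof}

It remains to bound
\[
s(v)=\sup\{d(T): T\in\mathcal{C}\text{ nonabelian simple},\ v(T)\le v\},
\]
where $\sup\emptyset=0$. By Lemma~\ref{lem:E}(e), $s(0)=0$. It is not yet clear that $s(1)$ is finite.

\section{An example: $SL(3,11)$}\label{sec:example}

To bound $d(T)$ for an unknown simple group $T$, we try to generate $T$ by a bounded number of proper subgroups that can be treated by induction. The subgroups available in every simple group are the centralizers of involutions and the normalizer of a Sylow $2$-subgroup. We follow this plan for one group with $v=1$, the smallest possible value.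

Let $T=SL(3,11)$. Its center is trivial since $\gcd(3,10)=1$, so $T=PSL(3,11)$ is simple. The order $11^3(11^2-1)(11^3-1)=11^3\cdot120\cdot1330$ has $2$-part $16$. The group $GL(2,11)$ embeds in $T$ by $A\mapsto\operatorname{diag}(A,\det A^{-1})$ and contains the cyclic group $\mathbb{F}_{121}^\times$ of order $120$, so $T$ has an element of order $8$. Hence $v(T)\le1$, and $v(T)=1$ by Lemma~\ref{lem:E}(e).

\emph{Generation.} The three diagonal matrices with entries $-1,-1,1$ in some order are commuting involutions, so they lie in one Sylow $2$-subgroup. The centralizer of $t=\operatorname{diag}(-1,-1,1)$ consists of the matrices preserving both eigenspaces of $t$, so it is the copy of $GL(2,11)$ above. The three centralizers together contain all elementary matrices $I+aE_{ij}$ with $i\ne j$, and these generate $T$. Thus $d(T)\le3\,d(GL(2,11))$.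

\emph{The obstruction.} If every nonabelian composition factor of $C_T(t)$ had smaller $v$ than $T$, then Lemma~\ref{lem:assembly} and induction on $v$ would finish the proof. But $C_T(t)\cong GL(2,11)$ has the composition factor $PSL(2,11)$, and $v(PSL(2,11))=1=v(T)$ by Lemma~\ref{lem:E}(e) and (f). Induction on $v$ alone fails. Induction on the order gives nothing either, since each step multiplies the bound by a factor and the number of steps is not bounded in advance.

\emph{The gain.} Let $X=C_T(t)^\infty\cong SL(2,11)$. The involution $t$ is the central element $-I$ of $X$, and this is forced: if $t\notin X$, then $X\langle t\rangle\cong X\times C_2$ would have $v\ge2$ by Lemma~\ref{lem:E}(d), while $v(T)=1$. So the new simple group $PSL(2,11)$ comes with extra structure: it is the central quotient of a quasisimple group that has center of order $2$ and the same value $v=1$.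

\emph{Termination.} Repeat the step with $T_1=PSL(2,11)$, but work in $Y=SL(2,11)$. An involution of $T_1$ is the image of a nonscalar matrix $w\in Y$, and the preimage of its centralizer is $M=\{m\in Y:w^m=\pm w\}$. The subgroup $C_Y(w)$ has index at most $2$ in $M$ and is abelian, because the matrices commuting with a nonscalar $2\times2$ matrix $w$ are the polynomials in $w$. So the centralizers of involutions in $T_1$ are solvable, and \eqref{eq:solvable} applies to them.

In general each repetition of the step doubles the order of the center, and a transfer argument shows that the center cannot have order greater than $2^v$. In the example, the center of order $2=2^v$ could not be doubled again.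

\section{Generating a simple group by centralizers of involutions}\label{sec:generation}

A Sylow $2$-subgroup $P$ can contain many involutions even if $\mathcal{E}(P)$ is small: the dihedral group of order $2m$, with $m\ge4$ a power of $2$, has $\mathcal{E}=2$ and $m+1$ involutions. These form only three conjugacy classes, however, and a subgroup that contains $P$ and the centralizer of one involution contains the centralizers of all its $P$-conjugates. So it is enough to count classes, and the dihedral computation works in every coset of a cyclic subgroup.

\begin{lemma}\label{lem:classes}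
A $2$-group $P$ has at most $2\,\mathcal{E}(P)$ conjugacy classes of involutions.
\end{lemma}

\begin{proof}
Let $C\le P$ be cyclic of index $\mathcal{E}(P)$; it need not be normal. We show that the involutions in one left coset of $C$ lie in at most two classes. Suppose that the coset contains an involution $u$, so that it equals $uC$, and let $I=\{z\in C:z^u=z^{-1}\}$. Since $C$ is abelian, $I$ is a subgroup, and it is cyclic. For $z\in C$ we have $(uz)^2=z^uz$, so all involutions of $uC$ lie in $uI$. For $z,w\in I$,
\[
(uz)^w=w^{-1}uzw=u\,(w^{-1})^u zw=uwzw=uzw^2 .
\]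
Hence $uz$ and $uz'$ are conjugate whenever $z,z'\in I$ lie in the same coset of $I^2=\{w^2:w\in I\}$, and $|I:I^2|\le2$.
\end{proof}

The normalizer of $P$ and the centralizers of the involutions in $P$ need not generate the group. In $A_5$ the Sylow $2$-subgroup $P$ is a Klein four-group, it is the centralizer of each of its involutions, and $N(P)=A_4$ is proper. The next lemma shows that such a failure produces a strongly embedded subgroup, so that (Be) describes all exceptions.

\begin{lemma}\label{lem:strong}
Let $T$ be a group of even order, let $P$ be a Sylow $2$-subgroup of $T$, and let $H$ be a proper subgroup of $T$ that contains $N_T(P)$ and $C_T(t)$ for every involution $t\in P$. Then $H$ is strongly embedded in $T$.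
\end{lemma}

\begin{proof}
The group $P\ne1$ is a Sylow $2$-subgroup of $H$. Every involution of $H$ is conjugate in $H$ to one in $P$, and every Sylow $2$-subgroup of $H$ is conjugate in $H$ to $P$. Hence $H$ contains the centralizer in $T$ of each of its involutions and the normalizer in $T$ of each of its Sylow $2$-subgroups. Conjugating by $g\in T$, we see that $H^g$ contains the centralizer in $T$ of each of its involutions as well.

Suppose that $|H\cap H^g|$ is even; we must show $g\in H$. Let $s\in H\cap H^g$ be an involution, let $P_1$ be a Sylow $2$-subgroup of $H$ containing $s$, and let $z$ be an involution in $Z(P_1)$. Then $z\in C_T(s)\le H^g$, and therefore $P_1\le C_T(z)\le H^g$. So $P_1$ and $P_1^{\,g^{-1}}$ are both Sylow $2$-subgroups of $H$, and $P_1^{\,g^{-1}h}=P_1$ for some $h\in H$. Thus $g^{-1}h\in N_T(P_1)\le H$, and $g\in H$.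
\end{proof}

\begin{proposition}\label{prop:generation}
Let $T\in\mathcal{C}$ be nonabelian simple with $v(T)=v$, and suppose that $d(C_T(t))\le m$ for every involution $t\in T$. Then
\[
d(T)\le\max\big(c+2^{v+1}m,\ 8(v+1)\big).
\]
\end{proposition}

\begin{proof}
Let $P$ be a Sylow $2$-subgroup of $T$ and let $t_1,\dots,t_k$ represent the $P$-classes of involutions of $P$. By Lemma~\ref{lem:classes}, $k\le2^{v+1}$. The group $N_T(P)/P$ has odd order, so $N_T(P)$ is solvable by (FT) and $d(N_T(P))\le c$ by \eqref{eq:solvable}. Put
\[
H=\langle N_T(P),C_T(t_1),\dots,C_T(t_k)\rangle .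
\]
Then $d(H)\le c+2^{v+1}m$, and we are done if $H=T$.

Suppose that $H$ is proper. Since $P\le H$, the group $H$ contains $C_T(t_i)^x=C_T(t_i^x)$ for all $x\in P$, so $H$ is strongly embedded by Lemma~\ref{lem:strong}. The Sylow $2$-subgroups of $T$ are neither cyclic (Lemma~\ref{lem:E}(e)) nor generalized quaternion (BS), so (Be) gives a normal series $1\le M<L\le T$. As $T$ is simple, $M=1$ and $L=T$. Thus $T\cong PSL(2,q)$, $Sz(q)$ or $PSU(3,q)$ with $q>2$ a power of $2$. The orders of these groups are
\[
q(q^2-1),\qquad q^2(q^2+1)(q-1),\qquad \frac{q^3(q^3+1)(q^2-1)}{\gcd(3,q+1)},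
\]
so $|T|<q^8$ in each case, and $|P|=q$, $q^2$, $q^3$ respectively. The three groups are sections of $GL(n,F)$ with $F$ a field of characteristic $2$ and $n=2,4,3$ respectively. A $2$-element $u\in GL(n,F)$ satisfies $(u-1)^{2^a}=u^{2^a}-1=0$ for some $a$, so $u-1$ is nilpotent and $(u-1)^n=0$; hence $u^2=1$ if $n=2$, and $u^4=1$ if $n\le4$. Therefore $2^v=\mathcal{E}(P)$ is at least $q/2$, $q^2/4$, $q^3/4$ respectively, and each of these numbers is at least $q/2$. So $q\le2^{v+1}$ and $d(T)\le\log_2|T|<8(v+1)$.
\end{proof}

\section{Centralizers of involutions and growing centers}\label{sec:centers}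

The example of Section~\ref{sec:example} tells us which objects to carry through the induction. For $v\ge1$, let $\mathcal{Q}_v$ be the class of quasisimple groups $Y\in\mathcal{C}$ such that $Z(Y)$ is a $2$-group and
\[
v(Y)=v(Y/Z(Y))=v .
\]
Every nonabelian simple group $T\in\mathcal{C}$ with $v(T)=v$ belongs to $\mathcal{Q}_v$, with trivial center. We show first that the centers in $\mathcal{Q}_v$ have bounded order, and then that a centralizer which resists induction on $v$ produces a member of $\mathcal{Q}_v$ with a larger center.

Recall the transfer into an abelian subgroup $C$ of a group $Y$. Choose a set $\mathcal{T}$ of representatives of the right cosets of $C$. For $x\in\mathcal{T}$ and $y\in Y$ write $xy=\gamma(x,y)\,x'$ with $\gamma(x,y)\in C$ and $x'\in\mathcal{T}$. Then $V(y)=\prod_{x\in\mathcal{T}}\gamma(x,y)$ defines a homomorphism $V\colon Y\to C$. If $z\in C\cap Z(Y)$, then $xz=zx$, so $\gamma(x,z)=z$ for all $x$ and $V(z)=z^{|Y:C|}$.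

\begin{lemma}\label{lem:transfer}
If $Y\in\mathcal{Q}_v$, then $|Z(Y)|\le2^v$.
\end{lemma}

\begin{proof}
Let $Z=Z(Y)$ and let $S$ be a Sylow $2$-subgroup of $Y$. Then $Z\le S$, and $S/Z$ is a Sylow $2$-subgroup of $Y/Z$. Let $C\le S$ be cyclic of order $\exp(S)$, so $|S:C|=2^v$. From $\mathcal{E}(S)=\mathcal{E}(S/Z)$ we get $\exp(S/Z)=\exp(S)/|Z|=|C|/|Z|$. The group $CZ/Z$ is a cyclic subgroup of $S/Z$, so $|C|/|C\cap Z|=|CZ/Z|\le|C|/|Z|$. Hence $Z\le C$, and in particular $Z$ is cyclic. Since $Y$ is perfect, the transfer $V\colon Y\to C$ is trivial, so a generator $z$ of $Z$ satisfies $z^{|Y:C|}=1$. Thus $|Z|$ divides $|Y:C|$, and being a power of $2$ it divides the $2$-part of $|Y:C|$, which is $|S:C|=2^v$.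
\end{proof}

The bound is attained by $SL(2,11)$, where $v=1$ and $|Z|=2$. Perfectness is essential: a cyclic $2$-group has $v=0$ and is its own center.

\begin{lemma}\label{lem:dichotomy}
Let $Y\in\mathcal{Q}_v$, put $Z=Z(Y)$ and $T=Y/Z$, let $t\in T$ be an involution, and let $M\le Y$ be the preimage of $C_T(t)$. Then one of the following holds.
\begin{itemize}
\item[(a)] Every nonabelian composition factor $S$ of $M$ has $v(S)\le v-1$.
\item[(b)] There are normal subgroups $R\le X$ of $M$, with $R$ and $M/X$ solvable, and a group $Y_1\in\mathcal{Q}_v$ such that $X/R\cong Y_1/Z(Y_1)$ and $|Z(Y_1)|\ge2|Z|$.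
\end{itemize}
\end{lemma}

\begin{proof}
All sections of $Y$ lie in $\mathcal{C}$ and have $v$-invariant at most $v$. Suppose that (a) fails, so $M$ has a nonabelian composition factor $T_1$ with $v(T_1)=v$. This factor uses up all of $v$, and each step below exploits that nothing is left over. First, by Lemma~\ref{lem:E}(e) and (f), $T_1$ is the only nonabelian composition factor of $M$, and it occurs once.

\emph{Step 1: the subgroups $X$ and $R$.} Let $X=M^\infty$ and let $R$ be the solvable radical of $X$. Both are characteristic in $M$, and $M/X$ and $R$ are solvable. Since $M$ is not solvable, neither is $X$, so $X/R\ne1$. A minimal normal subgroup $N/R$ of $X/R$ is not solvable, so it is a direct product of nonabelian simple groups; these are composition factors of $M$, whence $N/R\cong T_1$. Now $X/N$ has only abelian composition factors, so it is solvable, and it is perfect as a quotient of $X$. Therefore $N=X$ and $X/R\cong T_1$.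

\emph{Step 2: the group $Y_1$.} The radical $R$ need not be central in $X$, so we remove its odd part. From $v(R)+v(T_1)\le v(X)\le v$ we get $v(R)=0$, so $R$ has cyclic Sylow $2$-subgroups. By (Bu), $R$ has a normal $2$-complement $O$. It is the largest normal subgroup of odd order of $R$, hence characteristic in $R$ and normal in $X$, and $R/O$ is a cyclic $2$-group. The automorphism group of a cyclic group is abelian, so the perfect group $X$ acts trivially on $R/O$ by conjugation. Put $Y_1=X/O$. Then $Y_1$ is perfect, $R/O\le Z(Y_1)$, and equality holds because $X/R\cong T_1$ has trivial center. So $Y_1$ is quasisimple, its center $R/O$ is a $2$-group, $Y_1/Z(Y_1)\cong X/R$, and $v=v(T_1)\le v(Y_1)\le v$. Thus $Y_1\in\mathcal{Q}_v$.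

\emph{Step 3: $X$ centralizes the preimage of $\langle t\rangle$.} Let $W\le Y$ be the preimage of $\langle t\rangle$. It is a $2$-group of order $2|Z|$ contained in $M$, and $W=\langle w\rangle Z$ for any $w\in W\setminus Z$. For $m\in M$ the image of $m$ in $T$ centralizes $t$, so $\varphi(m)=w^{-1}w^m$ lies in $Z$. Since $Z$ is central,
\[
\varphi(mn)=w^{-1}\big(w\,\varphi(m)\big)^n=w^{-1}w^n\,\varphi(m)=\varphi(n)\varphi(m)\qquad(m,n\in M),
\]
so $\varphi\colon M\to Z$ is a homomorphism to an abelian group. It is trivial on the perfect group $X$. Hence $X$ centralizes $w$, and with it $W$.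

\emph{Step 4: $W\le R$.} Consider the section $XW/R$ of $Y$ and its $2$-subgroup $B=WR/R$. By Step 3, $B$ centralizes $X/R$, so $B\cap X/R\le Z(X/R)=1$ and $XW/R\cong T_1\times B$. If $B\ne1$, then Lemma~\ref{lem:E}(d) gives $v(XW/R)\ge v(T_1)+1=v+1$, contradicting $v(Y)=v$. So $B=1$, that is, $W\le R$.

Since $O$ has odd order, $W\cap O=1$, so $W$ embeds in $R/O$ and $|Z(Y_1)|=|R/O|\ge|W|=2|Z|$.
\end{proof}

This proof shows why we work in $Y$ and not in $T$. Applied inside $T$, the argument would only place $\langle t\rangle$ in the new center and yield order at least $2$ at every stage. Inside $Y$ the old center $Z$ is carried along in $W$, and the hypothesis $v(Y)=v$, used in Step~4, forces all of $W$ into the new center.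

\section{The double induction}\label{sec:induction}

We now bound $s(v)$ by induction on $v$. For fixed $v$ we run a second, downward induction on the order of the center, which starts at the empty case supplied by Lemma~\ref{lem:transfer}.

\begin{proposition}\label{prop:simple}
For all $v\ge0$ we have $s(v)\le c\,2^{(v+1)^3}$.
\end{proposition}

\begin{proof}
We know that $s(0)=0$. Let $v\ge1$ and assume $s(v-1)\le c\,2^{v^3}$. Put
\[
D=(v+1)c+v\,s(v-1),
\]
a finite number with $D\ge(v+1)c\ge2c$ and $D\ge s(v-1)$. For $0\le j\le v+1$ let
\[
\sigma_j=\sup\{d(Y/Z(Y)):Y\in\mathcal{Q}_v,\ |Z(Y)|\ge2^j\},\qquad x_j=\max(D,\,2c+\sigma_j),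
\]
again with $\sup\emptyset=0$. By Lemma~\ref{lem:transfer}, $\sigma_{v+1}=0$, so $x_{v+1}=D$. We claim that
\begin{equation}\label{eq:recursion}
x_j\le2^{v+2}x_{j+1}\qquad(0\le j\le v),
\end{equation}
and argue downward from $j=v$, so that $x_{j+1}$ is finite.

Let $Y\in\mathcal{Q}_v$ with $|Z(Y)|\ge2^j$, let $T=Y/Z(Y)$, let $t\in T$ be an involution, and let $M\le Y$ be the preimage of $C_T(t)$. Then $M\in\mathcal{C}$, $v(M)\le v$ and $d(C_T(t))\le d(M)$. In case (a) of Lemma~\ref{lem:dichotomy}, every nonabelian composition factor $S$ of $M$ has $d(S)\le s(v-1)$, so $d(M)\le D$ by Lemma~\ref{lem:assembly}. In case (b), $|Z(Y_1)|\ge2^{j+1}$, so \eqref{eq:solvable} gives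
\[
d(M)\le d(R)+d(X/R)+d(M/X)\le2c+\sigma_{j+1}.
\]
In both cases $d(C_T(t))\le x_{j+1}$. We apply Proposition~\ref{prop:generation} to the simple group $T\in\mathcal{C}$, which has $v(T)=v$, with $m=x_{j+1}$. Since $v\ge1$ and $c\ge2$, we have $8(v+1)\le2^{v+1}c(v+1)\le2^{v+1}D\le2^{v+1}x_{j+1}$, and so $d(T)\le c+2^{v+1}x_{j+1}$. As $Y$ was arbitrary, $\sigma_j\le c+2^{v+1}x_{j+1}$. Using $3c\le2D\le2x_{j+1}$ we obtain
\[
2c+\sigma_j\le3c+2^{v+1}x_{j+1}\le(2+2^{v+1})x_{j+1}\le2^{v+2}x_{j+1}.
\]
Together with $D\le x_{j+1}$ this proves \eqref{eq:recursion}.

Applying \eqref{eq:recursion} for $j=v,v-1,\dots,0$ gives $\sigma_0\le x_0\le2^{(v+1)(v+2)}D$. A nonabelian simple group $T\in\mathcal{C}$ with $v(T)=v$ lies in $\mathcal{Q}_v$, so $d(T)\le\sigma_0$, and one with $v(T)\le v-1$ has $d(T)\le s(v-1)\le D$. Hence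
\[
s(v)\le2^{(v+1)(v+2)}\big((v+1)c+v\,s(v-1)\big).
\]
For $v=1$ this reads $s(1)\le2^6\cdot2c\le2^8c$. For $v\ge2$ the inductive hypothesis gives $(v+1)c+v\,s(v-1)\le(2v+1)c\,2^{v^3}$, so
\[
s(v)\le c\,(2v+1)\,2^{(v+1)(v+2)+v^3}.
\]
Now $(v+1)^3-v^3-(v+1)(v+2)=2v^2-1\ge2v$ for $v\ge2$, and $2^{2v}\ge2v+1$. Therefore $s(v)\le c\,2^{(v+1)^3}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
We have $G\in\mathcal{C}$. Let $H\le G$, the case $H=G$ included. Then $H\in\mathcal{C}$ and $v(H)\le v$, and every nonabelian composition factor $S$ of $H$ lies in $\mathcal{C}$ and has $v(S)\le v$, so $d(S)\le s(v)$. Lemma~\ref{lem:assembly} and Proposition~\ref{prop:simple} give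
\[
d(H)\le(v+1)c+v\,c\,2^{(v+1)^3}\le(\rho+1)(2v+1)2^{(v+1)^3}.
\]
If $\rho$ is the maximum of the Sylow ranks, then some subgroup $A$ of prime power order has $d(A)=\rho$, which is the lower bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal{E}(G)=n$. Every Sylow $p$-subgroup $P$ of $G$ has $\mathcal{E}(P)\le n$ by Lemma~\ref{lem:E}(a). Hence $v(G)\le\log_2n$, and $\operatorname{rk}(P)\le1+\log_p n\le1+\log_2n$ by Lemma~\ref{lem:pgroup}. Theorem~\ref{thm:rank} with $\rho=\lfloor1+\log_2n\rfloor\ge1$ gives
\[
d(G)\le(2+\log_2n)(1+2\log_2n)\,2^{(1+\log_2n)^3},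
\]
because its bound is increasing in $\rho$ and in $v$. Since $d(G)$ is an integer, $d(G)\le f(n)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bender}
H. Bender, J. Algebra \textbf{17} (1971).

\bibitem{Brauer}
Brauer, 1964.

\bibitem{BS}
Brauer and Suzuki, 1959.

\bibitem{FT}
Feit and Thompson, 1963.

\bibitem{Kovacs}
L. G. Kov\'acs, \emph{On finite soluble groups}, Math. Z. \textbf{103} (1968).

\bibitem{Sabatini}
Luca Sabatini, \emph{Exponent and number of generators in a finite group}, arXiv:2508.19275 (2025).

\end{thebibliography}
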